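\title{The singular value pressure is piecewise real analytic}

\begin{abstract}
For a finite collection of non-singular real $n\times n$ matrices, the subadditive pressure $P(s)$ is the exponential growth rate of the sum of the singular value function $\phi^s$ over all products of length $k$. We prove that on each interval $[m,m+1]$ the pressure is the maximum of finitely many functions that are real analytic on a neighborhood of $[m,m+1]$. Hence $P$ is always piecewise real analytic, which answers a question of Fraser. The proof reduces the problem to families of irreducible representations that are permuted by a finite group and admit rank one limits. For such a family the pressure is the logarithm of an isolated simple eigenvalue of a transfer operator acting on H\"older functions on a product of projective spaces. The number of analytic pieces is not bounded in terms of $n$.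
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The pressure and the question}

Let $\{A_a\}_{a\in\mathcal I}$ be a finite indexed collection of non-singular real $n\times n$ matrices. For a word $u=u_1\cdots u_k\in\mathcal I^k$ we write $|u|=k$ and $A_u=A_{u_1}\cdots A_{u_k}$. The singular values $\alpha_1(A)\ge\dots\ge\alpha_n(A)>0$ of $A\in GL_n(\mathbb R)$ are the positive square roots of the eigenvalues of $A^TA$; they are the semi-axes of the ellipsoid onto which $A$ maps the unit ball. Falconer's singular value function is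
\[
\phi^s(A)=\begin{cases}\alpha_1(A)\cdots\alpha_m(A)\,\alpha_{m+1}(A)^{s-m}, & s\in[m,m+1],\ m\in\{0,\dots,n-1\},\\[2pt] |\det A|^{s/n}, & s\ge n,\end{cases}
\]
where the formulas agree at the integers. It measures the cost of a covering. The ellipsoid lies in a box with sides $2\alpha_i(A)$, the box is covered by at most $2^m\alpha_1\cdots\alpha_m/\alpha_{m+1}^m$ cubes of side $2\alpha_{m+1}$, and for $s\in[m,m+1]$ the $s$-th powers of the sides add up to at most a constant times $\phi^s(A)$.

Give $\wedge^l\mathbb R^n$ the Euclidean structure in which the products $e_{i_1}\wedge\dots\wedge e_{i_l}$, $i_1<\dots<i_l$, are orthonormal. Then $\|\wedge^lA\|=\alpha_1(A)\cdots\alpha_l(A)$, with $\|\wedge^0A\|=1$ and $\|\wedge^nA\|=|\det A|$, and therefore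
\begin{equation}\label{eq:phiwedge}
\phi^s(A)=\|\wedge^mA\|^{m+1-s}\,\|\wedge^{m+1}A\|^{s-m},\qquad s\in[m,m+1].
\end{equation}
Both exponents are nonnegative, so $\phi^s(AB)\le\phi^s(A)\phi^s(B)$. By Fekete's lemma on subadditive sequences the \emph{subadditive pressure}
\[
P(s)=\lim_{k\to\infty}\frac1k\log\sum_{|u|=k}\phi^s(A_u),\qquad s\ge0,
\]
exists. It is finite, as are all growth rates in this paper, because the norm of a product of $k$ invertible maps taken from a finite set lies between $c^k$ and $C^k$.

How regular is $P$? On $[m,m+1]$ each approximant is the logarithm of a sum of exponentials of affine functions of $s$, so it is real analytic and convex. Convexity passes to the limit, and $P$ is differentiable on $[m,m+1]$ outside a countable set. Analyticity does not pass to the limit for free, and corners do occur. For a single matrix $\operatorname{diag}(x,y)$ with $x>y>0$ we have $P(s)=s\log x$ on $[0,1]$ and $P(s)=\log x+(s-1)\log y$ on $[1,2]$, so $P'$ jumps at $s=1$. Example~\ref{ex:diag} below has a corner at $s=\frac12$. The best one can hope for is thus the following property.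 Call $P$ \emph{piecewise real analytic} (respectively \emph{piecewise differentiable}) if there are finitely many points $0<b_1<\dots<b_N$ such that $P$ is real analytic (respectively differentiable) on each of the intervals $(0,b_1),(b_1,b_2),\dots,(b_N,\infty)$. It is known that $P$ is piecewise real analytic when all $A_a$ are diagonal, and more generally when they are simultaneously triangularizable. Fraser \cite{Fraser} asked:

\begin{quote}
\emph{Is the pressure always piecewise real analytic, or at least piecewise differentiable?}
\end{quote}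

For diagonal $2\times 2$ matrices and $s\in[0,1]$, $P$ is the maximum of two entire-looking competitors, the logarithms of two exponential sums, and corners are the points where the leader changes. One guesses the same picture in general, with irreducible pieces of the exterior powers in place of diagonal entries. Two things must then be proved. Each competitor has to be analytic, and it has to be analytic slightly \emph{beyond} the endpoints $m$ and $m+1$: the functions $0$ and $e^{-1/s}\sin(1/s)$ are analytic on $(0,1)$ and cross infinitely often.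

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\{A_a\}_{a\in\mathcal I}\subset GL_n(\mathbb R)$ be finite. For each $m\in\{0,\dots,n-1\}$ there are finitely many functions, each real analytic on an open neighborhood of $[m,m+1]$, such that $P$ is their maximum on $[m,m+1]$. On $[n,\infty)$ we have $P(s)=\log\sum_a|\det A_a|^{s/n}$. Consequently $P$ is piecewise real analytic, and hence piecewise differentiable.
\end{theorem}

Formula \eqref{eq:phiwedge} couples two exterior powers, and on $[n-1,n]$ one of them is the multiplicative factor $|\det|$. It is convenient to free all exponents and to absorb multiplicative factors in a weight. For $\theta\in\mathbb R^{\mathcal I}$ put $\theta(u)=\theta_{u_1}+\dots+\theta_{u_k}$, and for $t\in[0,\infty)^{n-1}$ let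
\[
\mathbf P(t,\theta)=\lim_{k\to\infty}\frac1k\log\sum_{|u|=k}e^{\theta(u)}\prod_{l=1}^{n-1}\|\wedge^lA_u\|^{t_l}.
\]
The limit exists because $t\ge0$ makes the summand submultiplicative.

\begin{theorem}\label{thm:multi}
There are finitely many functions $p_1,\dots,p_N$, each real analytic on an open neighborhood of $K=[0,\infty)^{n-1}\times\mathbb R^{\mathcal I}$ in $\mathbb R^{n-1}\times\mathbb R^{\mathcal I}$, such that $\mathbf P=\max_ip_i$ on $K$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:multi}]
Fix $m$. Put $t_m(s)=m+1-s$ and $t_{m+1}(s)=s-m$ when these indices lie in $\{1,\dots,n-1\}$, and let all other $t_l(s)$ be $0$. Put $\theta(s)=0$ if $m+1<n$, and $\theta_a(s)=(s-n+1)\log|\det A_a|$ if $m+1=n$. The map $s\mapsto(t(s),\theta(s))$ is affine, sends $[m,m+1]$ into $K$, and $P(s)=\mathbf P(t(s),\theta(s))$ there by \eqref{eq:phiwedge}. The functions $s\mapsto p_i(t(s),\theta(s))$ are real analytic on an open interval containing $[m,m+1]$, and $P$ is their maximum on $[m,m+1]$. For $s\ge n$ the function $\phi^s$ is multiplicative, so $\sum_{|u|=k}\phi^s(A_u)=(\sum_a|\det A_a|^{s/n})^k$.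

Two functions that are analytic on an open interval containing $[m,m+1]$ either coincide or agree at only finitely many points of $[m,m+1]$. Remove these points, for all $m$ and all pairs, and the integers $1,\dots,n$. On each remaining bounded interval the order of the functions is constant, so $P$ equals one of them.
\end{proof}

Section~\ref{sec:compl} contains complements: general singular value potentials, conditions under which $P$ has no corner inside $[m,m+1]$, and $2\times2$ examples with arbitrarily many corners.

\subsection{Conventions}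
The constants $C\ge1$ and $c>0$ may change from line to line. They never depend on words or points, but may depend on $(t,\theta)$; a constant that depends on a word $u$ is written $c(u)$. The symbol $\asymp$ means equality up to such factors. We set $y^0=1$ for all $y\ge0$. Words may be empty unless stated otherwise, and the empty word acts as the identity. The reversal of $u=u_1\cdots u_k$ is $\bar u=u_k\cdots u_1$.

\section{Four examples in the plane}\label{sec:examples}

Let $n=2$ and $0\le s\le1$, so that $\phi^s(A)=\|A\|^s$. Each of the following examples shows one feature of the general proof.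

\begin{example}[Competing invariant pieces]\label{ex:diag}
Let $A_a=\operatorname{diag}(x_a,y_a)$ with positive entries. The norm of a product is its larger diagonal entry, so $\sum_{|u|=k}\|A_u\|^s$ lies between the maximum and the sum of $(\sum_ax_a^s)^k$ and $(\sum_ay_a^s)^k$. Thus
\begin{equation}\label{eq:diag}
P(s)=\max\Big\{\log\sum_ax_a^s,\ \log\sum_ay_a^s\Big\},\qquad 0\le s\le1.
\end{equation}
For $A_1=\operatorname{diag}(9,4)$ and $A_2=\operatorname{diag}(1,4)$ the competitors are $\log(9^s+1)$ and $\log(2\cdot4^s)$. Both equal $\log4$ at $s=\frac12$, with slopes $\frac34\log9\neq\log4$, so $P$ is not differentiable at $\frac12$.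
\end{example}

\begin{example}[A finite set of permuted pieces]\label{ex:swap}
Add to $A_1,A_2$ the matrix $A_3$ with $A_3e_1=\varepsilon e_2$, $A_3e_2=\varepsilon e_1$, where $\varepsilon>0$. Let $\tau_a$ be the permutation of $F=\{1,2\}$ with $A_ae_f\in\mathbb Re_{\tau_af}$. Every product permutes the two axes, so $\|A_u\|=\max_f|A_ue_f|$ and $\sum_{|u|=k}\|A_u\|^s\asymp\sum_f\sum_{|u|=k}|A_ue_f|^s$. Define an operator on functions on $F$ by
\[
L_s\varphi(f)=\sum_a|A_ae_f|^s\varphi(\tau_af),\qquad L_s=\begin{pmatrix}9^s+1&\varepsilon^s\\ \varepsilon^s&2\cdot4^s\end{pmatrix}.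
\]
Since $|A_uA_ae_f|=|A_ae_f|\,|A_ue_{\tau_af}|$, induction gives $L_s^k1(f)=\sum_{|u|=k}|A_ue_f|^s$. With $\xi=9^s+1$ and $\eta=2\cdot4^s$, the larger eigenvalue is
\[
\lambda(s)=\tfrac12\Big(\xi+\eta+\sqrt{(\xi-\eta)^2+4\varepsilon^{2s}}\Big).
\]
It exceeds $\xi$, so the eigenvector $h=(\varepsilon^s,\lambda-\xi)$ is positive, and $L_s^k1\asymp L_s^kh=\lambda^kh$. Hence $P=\log\lambda$ on $[0,1]$. The radicand is positive for all real $s$, so $\log\lambda$ is analytic on $\mathbb R$: the corner has disappeared, because the leading eigenvalue is simple. Deleting $A_3$ replaces $\varepsilon^s$ by $0$ and the root by $|\xi-\eta|$, which returns \eqref{eq:diag}. Keeping only $A_3$ gives the eigenvalues $\pm\varepsilon^s$; the leading eigenvalue is still simple, but it is not the only one of maximal modulus.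
\end{example}

\begin{example}[No contraction of directions]\label{ex:rot}
Let $A_a=\rho_aR_a$ with $\rho_a>0$ and $R_a$ a rotation. Products do not bring directions closer together. But $\|A_u\|^2=\|\wedge^2A_u\|$, the space $\wedge^2\mathbb R^2$ is a line, and $P(s)=\log\sum_a\rho_a^s$. The norm is read off from a higher exterior power.
\end{example}

\begin{example}[Contraction on average only]\label{ex:mixed}
Let $A_1$ be the rotation by an angle $\alpha$ with $\alpha/\pi$ irrational and let $A_2=\operatorname{diag}(2,1)$. No finite set of lines is invariant, so the finite set $F$ of Example~\ref{ex:swap} must be replaced by the projective line, and the matrix $L_s$ by the operator $L_s\varphi(x)=\sum_a|A_ax|^s\varphi(A_ax)$, where $x$ is represented by a unit vector. The powers $A_2^k/2^k$ converge to a rank one map and contract almost all directions to one, whereas the powers $A_1^k$ are isometries. A spectral gap for $L_s$ can only come from contraction on average, and the average has to be taken with weights that depend on $x$.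
\end{example}

The proof of Theorem~\ref{thm:multi} has two halves. The algebraic half, Section~\ref{sec:reduction}, deals with the first three phenomena: it passes to composition factors, records in a finite set $F$ how irreducible pieces are permuted, and passes to exterior powers to create rank one limits. It expresses $\mathbf P$ as the maximum of finitely many pressures of \emph{systems}, defined in Section~\ref{sec:systems}. The analytic half shows that the pressure of a system is the logarithm of an isolated simple eigenvalue. We construct the eigenvalue and normalize the operator to a Markov operator (Section~\ref{sec:transfer}), show that its stationary measure charges no proper subspace (Section~\ref{sec:proper}), deduce contraction of directions almost surely and then in mean (Section~\ref{sec:contraction}), and conclude with a spectral gap and perturbation theory (Section~\ref{sec:gap}).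

\section{Systems}\label{sec:systems}

\begin{definition}\label{def:system}
A \emph{system} consists of a finite set $F\ne\emptyset$, an integer $J\ge1$, finite-dimensional Euclidean spaces $V_{j,f}\ne0$ ($1\le j\le J$, $f\in F$), a finite alphabet $\mathcal I$, and for each $a\in\mathcal I$ a permutation $\tau_a$ of $F$ and linear isomorphisms $A_a:V_{j,f}\to V_{j,\tau_af}$ for all $j,f$. For words, $A_u=A_{u_1}\cdots A_{u_k}$ and $\tau_u=\tau_{u_1}\cdots\tau_{u_k}$. We require:
\begin{itemize}
\item[(a)] For all $f,f'\in F$ and every finite set of pairs $(y,\ell)$ with $0\ne y\in V_{j,f}$ and $0\ne\ell\in V_{j,f'}^*$ (the index $j$ may vary from pair to pair), there is a word $u$ with $\tau_uf=f'$ and $\ell(A_uy)\ne0$ for all these pairs.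
\item[(b)] For all $j,f$ there are words $u^{(i)}$, $i\ge1$, with $\tau_{u^{(i)}}f=f$ such that the maps $A_{u^{(i)}}:V_{j,f}\to V_{j,f}$, divided by their norms, converge to a map of rank one.
\end{itemize}
\end{definition}

Condition (a) is irreducibility for finitely many vectors and hyperplanes at once. It implies that any $f$ can be moved to any $f'$, so $d_j=\dim V_{j,f}$ does not depend on $f$. Condition (b) is a proximality condition, and it is empty when $d_j=1$. Example~\ref{ex:swap} is a system with $J=1$ and $V_{1,f}=\mathbb Re_f$. Example~\ref{ex:mixed} is a system with $F$ a point: the lines $A_1^ky$ are pairwise distinct, so each pair $(y,\ell)$ excludes at most one $k$, which gives (a), and the powers of $A_2$ give (b).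

The \emph{dual system} has the same spaces, $\tau'_a=\tau_a^{-1}$, and $A'_a=A_a^*:V_{j,\tau_af}\to V_{j,f}$, so that $A'_u=(A_{\bar u})^*$ and $\tau'_u=\tau_{\bar u}^{-1}$. It satisfies (a) because $\langle A_u^*y',y\rangle=\langle y',A_uy\rangle$: apply (a) with $f,f'$ and the roles of vectors and functionals exchanged, and reverse the word. It satisfies (b) because adjoints of rank one maps have rank one. Primes always denote objects of the dual system.

Let $\|A_u\|_{j,f}$ be the norm of $A_u:V_{j,f}\to V_{j,\tau_uf}$. For $t\in[0,\infty)^J$ and $\theta\in\mathbb R^{\mathcal I}$ put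
\[
N_f(u)=e^{\theta(u)}\prod_{j=1}^J\|A_u\|_{j,f}^{t_j},\qquad Z_k=\sum_{|u|=k}\sum_{f\in F}N_f(u).
\]
From $A_{uv}=A_uA_v$ and $A_u=A_{uv}A_v^{-1}$ we obtain, for all $u,v,f$,
\begin{equation}\label{eq:Nmult}
c(v)\,N_{\tau_vf}(u)\le N_f(uv)\le N_{\tau_vf}(u)\,N_f(v).
\end{equation}
Hence $Z_{k+l}\le Z_kZ_l$, and the \emph{pressure of the system} $\Pi(t,\theta)=\lim_k\frac1k\log Z_k$ exists.

\begin{theorem}\label{thm:A}
For each $(t^0,\theta^0)\in[0,\infty)^J\times\mathbb R^{\mathcal I}$ there are an open neighborhood $\mathcal U$ in $\mathbb R^J\times\mathbb R^{\mathcal I}$ and a real analytic function on $\mathcal U$ that equals $\Pi$ on $\mathcal U\cap([0,\infty)^J\times\mathbb R^{\mathcal I})$.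
\end{theorem}

The point $t^0$ may have zero coordinates. This is what continues the competitors of Theorem~\ref{thm:main} past the integers. Without (a) the theorem is false: Example~\ref{ex:diag}, with $F=\{1,2\}$, $V_{1,f}=\mathbb Re_f$ and trivial permutations, satisfies (b) and has the pressure \eqref{eq:diag}. Without (b) our method fails: for the single rotation $A_1$ of Example~\ref{ex:mixed}, condition (a) holds, and the operator $\varphi\mapsto\varphi\circ A_1$ on the projective line $\mathbb R/\pi\mathbb Z$ has the eigenfunctions $e^{2ikx}$ with eigenvalues $e^{2ik\alpha}$, which accumulate at $1$.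

\begin{corollary}\label{cor:patch}
$\Pi$ extends to a real analytic function on an open neighborhood of $K_J=[0,\infty)^J\times\mathbb R^{\mathcal I}$.
\end{corollary}

\begin{proof}
Take the sets $\mathcal U$ to be balls centered at the points of $K_J$. If two such balls meet, their intersection is convex and open and contains a point of the segment joining the centers, which lies in the convex set $K_J$. Since $K_J$ is the closure of its interior, the intersection contains a nonempty open subset of $K_J$, on which both local functions equal $\Pi$. By the identity theorem they agree on the whole intersection.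
\end{proof}

\section{From matrices to systems}\label{sec:reduction}

We prove Theorem~\ref{thm:multi}, assuming Theorem~\ref{thm:A}. For $n=1$ we have $\mathbf P=\log\sum_ae^{\theta_a}$, so let $n\ge2$. Let $\Gamma=\{A_u:|u|\ge1\}$ be the semigroup generated by the matrices.

\subsection{The Zariski closure}

Irreducibility of a module gives condition (a) for one pair $(y,\ell)$ at a time, but not for several: in Example~\ref{ex:swap}, $\mathbb R^2$ is irreducible, and no product $A_ue_1$ has both coordinates nonzero. To satisfy finitely many conditions $\ell(gy)\ne0$ at once we want $g$ to range over a set on which a product of nonzero polynomials is nonzero. The identity component of the Zariski closure of $\Gamma$ is such a set.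

A \emph{regular function} on $GL_n(\mathbb R)$ is a polynomial in the entries of $g$ and $1/\det g$. The \emph{Zariski topology} has as closed sets the common zero sets of regular functions. Translations and inversion are homeomorphisms for it. By Hilbert's basis theorem every decreasing sequence of closed sets stabilizes. A subset is \emph{irreducible} if it is not covered by two closed sets unless one of them suffices; equivalently, finitely many nonempty relatively open subsets always intersect. Closures of irreducible sets are irreducible, and every closed set is the union of finitely many maximal irreducible closed subsets, its \emph{components}.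

\begin{lemma}\label{lem:zariski}
Let $G$ be the Zariski closure of $\Gamma$ in $GL_n(\mathbb R)$.
\begin{itemize}
\item[(i)] $G$ is a group.
\item[(ii)] Exactly one component $G^\circ$ of $G$ contains the identity. It is a normal subgroup of finite index, and its cosets are open and closed in $G$.
\item[(iii)] $\Gamma\cap gG^\circ$ is dense in $gG^\circ$ for every $g\in G$. In particular $\Gamma\to G/G^\circ$ is onto, and the semigroup $\Gamma^\circ=\Gamma\cap G^\circ$ is dense in $G^\circ$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $\gamma\in\Gamma$, $\gamma\Gamma\subset\Gamma$ gives $\gamma G\subset G$. Thus $\Gamma g\subset G$ for $g\in G$, which gives $Gg\subset G$. So $G$ is a semigroup. For $g\in G$ the closed sets $g^iG$ decrease, so $g^{i+1}G=g^iG$ for some $i$, that is, $gG=G$. Solving $gx=g$ and then $gx=\mathrm{Id}$ in $G$ shows that $\mathrm{Id},g^{-1}\in G$.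

(ii) Let $Y,Y'$ be components containing $\mathrm{Id}$. The set $YY'$ is irreducible: if it is covered by closed sets $C_1,C_2$, each irreducible set $yY'$ lies in $C_1$ or in $C_2$, so $Y$ is covered by the closed sets $\{y:yY'\subset C_i\}=\bigcap_{y'\in Y'}C_iy'^{-1}$, and one of them contains $Y$. The closure of $YY'$ is irreducible and contains $Y$ and $Y'$, so it equals both. Hence $Y=Y'=G^\circ$ and $G^\circ G^\circ\subset G^\circ$. Inversion and conjugations permute the components and fix $\mathrm{Id}$, so they preserve $G^\circ$. If $Y$ is any component and $g\in Y$, then $g^{-1}Y$ is a component containing $\mathrm{Id}$. So the components are the cosets of $G^\circ$; they are finitely many, disjoint and closed, hence also open.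

(iii) A dense set meets an open set in a dense subset of it.
\end{proof}

By a \emph{module} of $G$ (or $G^\circ$) we mean a finite-dimensional real representation whose matrix coefficients are regular functions, equipped with a Euclidean norm. The space $\mathbb R^n$ is a module, and exterior powers, invariant subspaces and quotients of modules are modules. For a subspace $E$ of a module the set $\{g:gE\subset E\}$ is Zariski closed. Hence $E$ is $\Gamma$-invariant if and only if it is $G$-invariant, and $\Gamma^\circ$-invariant if and only if it is $G^\circ$-invariant. We write $\|g|_E\|$ for the norm of $g:E\to gE$.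

\subsection{Composition factors}

For $1\le l\le n-1$ choose $\Gamma$-invariant subspaces $0=E_{l,0}\subset E_{l,1}\subset\dots\subset E_{l,p_l}=\wedge^l\mathbb R^n$ with irreducible quotients $U_{l,c}=E_{l,c}/E_{l,c-1}$. These are irreducible $G$-modules. Identify $U_{l,c}$ with the orthogonal complement of $E_{l,c-1}$ in $E_{l,c}$. Then $\wedge^lA_u$ is block upper triangular, and its $c$-th diagonal block is the action $A_u|_{U_{l,c}}$. For $\mathbf c=(c_1,\dots,c_{n-1})$ let
\[
Z_k^{\mathbf c}=\sum_{|u|=k}e^{\theta(u)}\prod_l\|A_u|_{U_{l,c_l}}\|^{t_l},\qquad P^{\mathbf c}=\lim_k\frac1k\log Z_k^{\mathbf c},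
\]
where the limit exists by submultiplicativity, and $Z_0^{\mathbf c}=1$. Off-diagonal blocks can be used only a bounded number of times in a product, so they cost a polynomial factor only.

\begin{lemma}\label{lem:comp}
$\mathbf P=\max_{\mathbf c}P^{\mathbf c}$ on $K$.
\end{lemma}

\begin{proof}
The norm of a diagonal block is at most the norm of the matrix, and $t\ge0$. So $\mathbf P\ge P^{\mathbf c}$.

For the converse let $|u|=k\ge1$. Multiplying out the blocks, $\wedge^lA_u$ is a sum of terms indexed by \emph{paths} $c^0\le c^1\le\dots\le c^k$ in $\{1,\dots,p_l\}$; the term is the product over $i$ of the $(c^{i-1},c^i)$ blocks of $\wedge^lA_{u_i}$. A path has at most $p_l-1$ \emph{jumps}, positions $i$ with $c^{i-1}<c^i$, and it is determined by its jumps and the values it takes, so there are at most $Ck^C$ paths. For each $l$ choose a path whose term has the largest norm, and let $\mathcal J\subset\{1,\dots,k\}$ be the union over $l$ of the sets of jumps, so $|\mathcal J|\le\sum_l(p_l-1)$. Deleting the letters at the positions in $\mathcal J$ cuts $u$ into subwords $u^{(0)},\dots,u^{(|\mathcal J|)}$,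 some possibly empty. Along $u^{(i)}$ the $l$-th path is constant, equal to $c_l(i)$ say, and the blocks of the single letters in $\mathcal J$ have bounded norm. Therefore $\|\wedge^lA_u\|\le Ck^C\prod_i\|A_{u^{(i)}}|_{U_{l,c_l(i)}}\|$. Raise to the power $t_l\ge0$, multiply over $l$, and bound the result by the sum over all choices of $\mathcal J$ and of tuples $\mathbf c(i)$. For a fixed choice the lengths $k_i=|u^{(i)}|$ are fixed, the sum over $u$ factors, and each deleted letter contributes the factor $\sum_ae^{\theta_a}$. Thus
\[
\sum_{|u|=k}e^{\theta(u)}\prod_l\|\wedge^lA_u\|^{t_l}\le Ck^C\sum_{\mathcal J,\,\mathbf c(\cdot)}\ \prod_iZ_{k_i}^{\mathbf c(i)}.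
\]
Let $p=\max_{\mathbf c}P^{\mathbf c}$ and $\varepsilon>0$. There is $C_\varepsilon$ with $Z_k^{\mathbf c}\le C_\varepsilon e^{k(p+\varepsilon)}$ for all $k\ge0$ and $\mathbf c$. Since $\sum_ik_i=k-|\mathcal J|$, $|\mathcal J|$ is bounded, and there are at most $Ck^C$ choices, the right side is at most $C'_\varepsilon k^Ce^{k(p+\varepsilon)}$. So $\mathbf P\le p+\varepsilon$.
\end{proof}

\subsection{Creating rank one limits}

An irreducible module need not satisfy (b), as Example~\ref{ex:rot} shows. If the smallest rank of a limit of normalized products is $r$, then the $r$-th exterior power has a rank one limit, and the next lemma finds an irreducible piece of it that still controls the norm. We use Chevalley's theorem \cite{Chevalley}: over a field of characteristic $0$, tensor products of finite-dimensional semisimple representations of a group are semisimple, that is, direct sums of irreducible ones. Quotients of semisimple representations are semisimple.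

\begin{lemma}\label{lem:prox}
Let $V$ be an irreducible $G^\circ$-module. There are $r\ge1$ and an irreducible $G^\circ$-submodule $Y\subset\wedge^rV$ such that $\|\gamma|_V\|^r\asymp\|\gamma|_Y\|$ for $\gamma\in\Gamma^\circ$, and such that $\gamma_i|_Y/\|\gamma_i|_Y\|$ converges to a rank one map for some sequence $\gamma_i\in\Gamma^\circ$.
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the closure, in the norm topology of $\operatorname{End}(V)$, of $\{s\gamma|_V:s\in\mathbb R,\ \gamma\in\Gamma^\circ\}$. It is closed under multiplication. Let $r$ be the minimal rank of a nonzero element of $\mathcal C$, and let $H_0=\lim s_i\gamma_i|_V$ have rank $r$. By Chevalley's theorem $V^{\otimes r}$, and hence its quotient $\wedge^rV$, is a direct sum of irreducible $G^\circ$-submodules. The map $\wedge^rH_0=\lim s_i^r\wedge^r\gamma_i$ has rank one and preserves each summand, so its rank is the sum of its ranks on the summands. It is therefore nonzero on exactly one summand $Y$, has rank one there, and $\operatorname{Im}\wedge^rH_0\subset Y$. Along a subsequence on which $s_i^r$ has constant sign,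 $\gamma_i|_Y/\|\gamma_i|_Y\|$ converges to a nonzero multiple of $\wedge^rH_0|_Y$.

We have $\|\gamma|_Y\|\le\|\wedge^r\gamma\|\le\|\gamma|_V\|^r$. If the reverse bound failed, there would be $\tilde\gamma_i\in\Gamma^\circ$ with $\|\tilde\gamma_i|_Y\|/\|\tilde\gamma_i|_V\|^r\to0$, and along a subsequence $\tilde\gamma_i|_V/\|\tilde\gamma_i|_V\|\to H\in\mathcal C$ with $\|H\|=1$ and $\wedge^rH|_Y=0$. For $\gamma\in\Gamma^\circ$ the map $H\gamma H_0$ lies in $\mathcal C$, and $\wedge^r(H\gamma H_0)=\wedge^rH\,\wedge^r\gamma\,\wedge^rH_0=0$, because $\wedge^rH_0$ maps into $Y$ and $\wedge^r\gamma$ preserves $Y$. So $H\gamma H_0$ has rank less than $r$ and vanishes by minimality. Thus $H$ vanishes on the span of $\Gamma^\circ\operatorname{Im}H_0$. This span is nonzero and $\Gamma^\circ$-invariant, hence $G^\circ$-invariant, hence equal to $V$. This contradicts $\|H\|=1$.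
\end{proof}

\subsection{Proof of Theorem~\ref{thm:multi}}

Let $F=G/G^\circ$, a finite group, and choose a lift $\hat f\in\Gamma$ of each $f\in F$ by Lemma~\ref{lem:zariski}(iii). If $E$ is a $G^\circ$-invariant subspace of a $G$-module and $f=gG^\circ$, then $fE:=gE$ is well defined. If $E$ is irreducible under $G^\circ$, so is $fE$: a $G^\circ$-invariant subspace $E_1\subset gE$ yields the subspace $g^{-1}E_1\subset E$, which is invariant under $g^{-1}G^\circ g=G^\circ$.

For each pair $(l,c)$ choose once and for all an irreducible $G^\circ$-submodule $U^0_{l,c}\subset U_{l,c}$, and $r_{l,c}$ and $Y_{l,c}\subset\wedge^{r_{l,c}}U^0_{l,c}\subset\wedge^{r_{l,c}}U_{l,c}$ as in Lemma~\ref{lem:prox}. Fix $\mathbf c$ and drop $c_l$ from the notation.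

\emph{Comparison of norms.} The sum $\sum_ffU^0_l$ is $G$-invariant and nonzero, so it equals $U_l$. A linear right inverse of the addition map $\bigoplus_ffU_l^0\to U_l$ writes $y=\sum_fy_f$ with $y_f\in fU^0_l$ and $|y_f|\le C|y|$. Hence $\|g|_{U_l}\|\asymp\max_f\|g|_{fU^0_l}\|$. For $g\in\Gamma$ and $f\in F$, the element $\gamma=\widehat{(gf)^{-1}}\,g\,\hat f$ lies in $\Gamma$ and has trivial class in $F$, so $\gamma\in\Gamma^\circ$. It acts as the composition $U^0_l\to fU^0_l\to gfU^0_l\to U^0_l$, whose outer maps are isomorphisms from a finite set. So $\|g|_{fU^0_l}\|\asymp\|\gamma|_{U^0_l}\|$. The same factorization with $Y_l$ in place of $U^0_l$ gives $\|g|_{fY_l}\|\asymp\|\gamma|_{Y_l}\|$, and Lemma~\ref{lem:prox} yields $\|g|_{fU^0_l}\|^{r_l}\asymp\|g|_{fY_l}\|$. A product of maxima over finite sets is comparable to the sum of all products. Writing a tuple $(f_l)\in F^{n-1}$ uniquely as $f_l=f\zeta_l$ with $f=f_1$ and $\zeta_1=1$, we obtain for $g\in\Gamma$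
\begin{equation}\label{eq:split}
\prod_l\|g|_{U_l}\|^{t_l}\asymp\sum_{(f_l)\in F^{n-1}}\prod_l\|g|_{f_lY_l}\|^{t_l/r_l}=\sum_{\zeta\in F^{n-1},\,\zeta_1=1}\ \sum_{f\in F}\prod_l\|g|_{f\zeta_lY_l}\|^{t_l/r_l}.
\end{equation}

\emph{The systems.} For each $\zeta$ let $J=n-1$, $V_{l,f}=f\zeta_lY_l$, let $\tau_a$ be left multiplication by the class of $A_a$, and let $A_a:V_{l,f}\to V_{l,\tau_af}$ be the induced maps. Each $V_{l,f}$ is an irreducible $G^\circ$-module. We verify Definition~\ref{def:system}.

(a) Choose $\gamma_0\in\Gamma$ with $\gamma_0f=f'$. For each given pair $(y,\ell)$ the regular function $g\mapsto\ell(g\gamma_0y)$ on $G^\circ$ is not identically zero, because $G^\circ\gamma_0y$ spans the irreducible module $V_{l,f'}$. Since $G^\circ$ is an irreducible space, the set where all these finitely many functions are nonzero is open and nonempty, so it contains some $\gamma\in\Gamma^\circ$. Take a word $u$ with $A_u=\gamma\gamma_0$; then $\tau_uf=f'$.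

(b) Let $\gamma_i$ be as in Lemma~\ref{lem:prox} for $Y_l$, and let $g_1,g_2\in\Gamma$ be the lifts of $f\zeta_l$ and $(f\zeta_l)^{-1}$. Then $g_1\gamma_ig_2\in\Gamma^\circ$ fixes $f$ and acts as $V_{l,f}\to Y_l\to Y_l\to V_{l,f}$ with fixed outer isomorphisms. Its normalization converges to a rank one map.

\emph{Conclusion.} Let $\Pi_{\mathbf c,\zeta}$ be the pressure of this system. Multiply \eqref{eq:split} by $e^{\theta(u)}$ and sum over $g=A_u$, $|u|=k$. The growth rate of a finite sum of positive sequences is the largest growth rate, so with Lemma~\ref{lem:comp}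
\begin{equation}\label{eq:final}
\mathbf P(t,\theta)=\max_{\mathbf c,\zeta}\ \Pi_{\mathbf c,\zeta}\big((t_l/r_{l,c_l})_l,\theta\big).
\end{equation}
By Corollary~\ref{cor:patch} each function on the right is real analytic on an open neighborhood of $K$. This proves Theorem~\ref{thm:multi}. \qed

\section{The transfer operator and its Markov chain}\label{sec:transfer}

Sections~\ref{sec:transfer}--\ref{sec:gap} prove Theorem~\ref{thm:A}. Fix a system and $(t,\theta)$ with $t\ge0$. Let $X_f=\prod_j\mathbb P(V_{j,f})$ be the product of the projective spaces and $X=\bigsqcup_fX_f$, a compact metrizable space. For $x\in X$, $x_j$ denotes both the $j$-th line and a unit vector spanning it. A word $u$ acts on $X$ by a homeomorphism $A_u$ with $A_uX_f=X_{\tau_uf}$. The \emph{weights}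
\[
W_u(x)=e^{\theta(u)}\prod_j|A_ux_j|^{t_j}
\]
are continuous and positive, satisfy $W_u\le N_f(u)$ on $X_f$, and, unlike norms, are exactly multiplicative: $W_{uv}(x)=W_u(A_vx)W_v(x)$. This is the reason for working on $X$. The \emph{transfer operator} on $C(X)$ and its powers are
\[
L\varphi(x)=\sum_aW_a(x)\varphi(A_ax),\qquad L^k\varphi(x)=\sum_{|u|=k}W_u(x)\varphi(A_ux),
\]
the second formula by induction from multiplicativity. We write $\nu(\varphi)=\int\varphi\,d\nu$ and $(L^*\nu)(\varphi)=\nu(L\varphi)$.

\subsection{Eigenmeasure and eigenfunction}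

An eigenmeasure comes from a fixed point theorem. A positive continuous eigenfunction is harder to obtain directly, since no equicontinuity is known yet. We obtain it by integrating an explicit kernel against the eigenmeasure of the dual system.

\begin{lemma}\label{lem:eigen}
There are $\lambda>0$, probability measures $\nu,\nu'$ on $X$ and a continuous function $h>0$ with $L^*\nu=\lambda\nu$, $L'^*\nu'=\lambda\nu'$ and $Lh=\lambda h$. Moreover $A_a\operatorname{supp}\nu\subset\operatorname{supp}\nu$ for all $a$, and $L^k1\asymp\lambda^k$ uniformly on $X$.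
\end{lemma}

\begin{proof}
The map $\nu\mapsto L^*\nu/\nu(L1)$ is a weak-$*$ continuous self-map of the compact convex set of probability measures, because $L1$ is continuous and positive. The Schauder--Tychonoff theorem gives $\nu$ and $\lambda>0$ with $L^*\nu=\lambda\nu$, and for the dual system $\nu'$ and $\lambda'>0$. The equation reads $\lambda\nu=\sum_a(A_a)_*(W_a\nu)$. Since $W_a>0$, the support of $\nu$ is mapped into itself by each $A_a$, and the support of $\nu'$ by each $A'_a$.

Let $\kappa(x,y)=\prod_j|\langle x_j,y_j\rangle|^{t_j}$ if $x,y$ lie in the same $X_f$, and $\kappa(x,y)=0$ otherwise. It is continuous because $t\ge0$. For $x\in X_f$ and $y\in X_{f'}$, the points $A_ax$ and $y$ lie in the same piece if and only if $\tau_af=f'$, and this is also the condition for $x$ and $A'_ay$. The weights cancel the normalizations of $A_ax_j$ and $A_a^*y_j$, so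
\[
\sum_aW_a(x)\kappa(A_ax,y)=\sum_{a:\,\tau_af=f'}e^{\theta_a}\prod_j|\langle A_ax_j,y_j\rangle|^{t_j}=\sum_aW'_a(y)\kappa(x,A'_ay).
\]
Integrate against $d\nu'(y)$: the continuous function $h(x)=\int\kappa(x,y)\,d\nu'(y)$ satisfies $Lh=\lambda'h$.

Suppose $h(x)=0$ with $x\in X_f$. Then $\kappa(x,\cdot)=0$ on $\operatorname{supp}\nu'$. Take $y\in\operatorname{supp}\nu'$, say $y\in X_{f'}$. By (a) there is $u$ with $\tau_uf=f'$ and $\langle x_j,A_u^*y_j\rangle=\langle A_ux_j,y_j\rangle\ne0$ for all $j$. The point $A'_{\bar u}y$ lies in $\operatorname{supp}\nu'\cap X_f$ and has $\kappa(x,A'_{\bar u}y)>0$, a contradiction. So $h>0$. Integrating $Lh=\lambda'h$ against $\nu$ gives $\lambda\nu(h)=\lambda'\nu(h)$, so $\lambda=\lambda'$. Finally $L$ is a positive operator and $h\asymp1$, so $L^k1\asymp L^kh=\lambda^kh\asymp\lambda^k$.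
\end{proof}

For instance, if $F$ is a point, $J=1$, $t=2$ and $\theta=0$, then $h(x)=\langle Sx,x\rangle$ with $S=\int yy^T\,d\nu'(y)$, and $Lh=\lambda h$ is the matrix equation $\sum_aA_a^TSA_a=\lambda S$.

The statements below about $\nu$ use only that it is an eigenmeasure of a system, so they hold for $\nu'$ and the dual system, with the same $\lambda$.

\subsection{The eigenvalue computes the pressure}

To compare weights with norms we need a set of points of measure bounded below on which a given product stretches by a fixed fraction of its norm, in all coordinates at once.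

\begin{lemma}\label{lem:nondeg}
There is $c>0$ such that for all $f,f'$ and all linear maps $H_j:V_{j,f}\to V_{j,f'}$ of norm one, $\nu\{x\in X_f:|H_jx_j|\ge c\ \text{for all }j\}\ge c$. Consequently $\nu(X_f)>0$ for all $f$, and
\begin{equation}\label{eq:WN}
\int_{X_f}W_u\,d\nu\asymp N_f(u),\qquad Z_k\asymp\lambda^k,\qquad\Pi(t,\theta)=\log\lambda.
\end{equation}
\end{lemma}

\begin{proof}
If not, there are $f,f'$, numbers $c_i\to0$ and norm one maps $H_j^{(i)}\to H_j$ violating the bound with $c=c_i$. For $\varepsilon>0$ and large $i$, the set $\{x\in X_f:|H_jx_j|\ge\varepsilon\ \forall j\}$ is contained in $\{x\in X_f:|H^{(i)}_jx_j|\ge c_i\ \forall j\}$, so it has measure less than $c_i$, hence $0$. Thus the open set $O=\{x\in X_f:H_jx_j\ne0\ \forall j\}$ is null and misses $\operatorname{supp}\nu$. Pick $x\in\operatorname{supp}\nu$, say $x\in X_{f_0}$, and functionals $\ell_j$ with $\ell_jH_j\ne0$. By (a) for the pairs $(x_j,\ell_jH_j)$ there is $u$ with $\tau_uf_0=f$ and $A_ux\in O$. But $A_ux\in\operatorname{supp}\nu$, a contradiction.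

With $H_j=A_u/\|A_u\|_{j,f}$ we get $W_u\ge cN_f(u)$ on a subset of $X_f$ of measure at least $c$, and $W_u\le N_f(u)$ on $X_f$. This is the first relation in \eqref{eq:WN}. Summing it over $|u|=k$ and $f$ gives $\lambda^k=\nu(L^k1)\asymp Z_k$.
\end{proof}

\subsection{The Markov chain}

Normalize the weights to probabilities:
\[
q_u(x)=\frac{W_u(x)\,h(A_ux)}{\lambda^{|u|}h(x)},\qquad Q\varphi=\sum_aq_a\cdot\varphi\circ A_a=\lambda^{-1}h^{-1}L(h\varphi).
\]
Then $q_a>0$, $\sum_aq_a=Q1=1$, $q_{uv}(x)=q_u(A_vx)q_v(x)$ and $Q^k\varphi=\sum_{|u|=k}q_u\cdot\varphi\circ A_u$. The operator $Q$ describes a Markov chain on $X$: at $x$, choose the letter $a$ with probability $q_a(x)$ and move to $A_ax$. The probability measure $\pi=h\nu/\nu(h)$ is equivalent to $\nu$ and stationary, since $\pi(Q\varphi)=\nu(L(h\varphi))/(\lambda\nu(h))=\pi(\varphi)$ for continuous, hence for bounded Borel, $\varphi$.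

Let $\Omega=\mathcal I^{\mathbb N}$ with shift $\sigma$, cylinders $[u]$ and initial words $\omega|k=\omega_1\cdots\omega_k$. An inequality $\mu_1\le C\mu_2$ between finite measures on $\Omega$ need only be checked on cylinders: open sets are countable disjoint unions of cylinders, and finite Borel measures are outer regular. The chain multiplies new letters on the left, so we put
\[
g_u=A_{\bar u}=A_{u_k}\cdots A_{u_1},\qquad g_k(\omega)=g_{\omega|k}.
\]
Let $\mathbb Q_x$ be the law of the sequence of letters when the chain starts at $x$, that is, $\mathbb Q_x[u]=q_{\bar u}(x)$; these numbers are consistent because $\sum_aq_{a\bar u}(x)=q_{\bar u}(x)\sum_aq_a(g_ux)$. From $q_{\bar ua}(x)=q_{\bar u}(A_ax)q_a(x)$ we get the Markov property: under $\mathbb Q_x$, $\omega_1=a$ with probability $q_a(x)$, and given $\omega_1=a$ the sequence $\sigma\omega$ has law $\mathbb Q_{A_ax}$. Let $\mathbb P(dx,d\omega)=\pi(dx)\mathbb Q_x(d\omega)$ on $X\times\Omega$, let $m$ be its marginal on $\Omega$, and let $T(x,\omega)=(A_{\omega_1}x,\sigma\omega)$. For a word $u$ let $m_u(B)=m([u]\cap\sigma^{-|u|}B)$.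

\begin{lemma}\label{lem:gibbs}
\begin{itemize}
\item[(i)] $\mathbb Q_x[u]\le C\lambda^{-|u|}N_f(\bar u)$ for $x\in X_f$.
\item[(ii)] $\mathbb P$ is $T$-invariant and $m$ is $\sigma$-invariant.
\item[(iii)] $c(u)\,m\le m_u\le C\,m[u]\,m$ for every word $u$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) holds since $h\asymp1$ and $W_{\bar u}\le N_f(\bar u)$ on $X_f$. For (ii), let $D\subset X$ and $B\subset\Omega$ be Borel and $\varphi(x)=1_D(x)\mathbb Q_x(B)$. By the Markov property, $\mathbb P(T^{-1}(D\times B))=\int\sum_aq_a(x)\varphi(A_ax)\,d\pi(x)=\pi(Q\varphi)=\pi(\varphi)=\mathbb P(D\times B)$. Taking $D=X$ gives the invariance of $m$. For (iii), \eqref{eq:WN} gives $m[u]=\int q_{\bar u}\,d\pi\asymp\lambda^{-|u|}\sum_fN_f(\bar u)$. Now $m_u[v]=m[uv]$ and the reversal of $uv$ is $\bar v\bar u$. By \eqref{eq:Nmult}, $\sum_fN_f(\bar v\bar u)$ is at most $\sum_fN_f(\bar v)\cdot\sum_fN_f(\bar u)$ and at least $c(u)\sum_fN_{\tau_{\bar u}f}(\bar v)=c(u)\sum_fN_f(\bar v)$.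
\end{proof}

\section{The eigenmeasure charges no proper subspace}\label{sec:proper}

Limits of normalized products have kernels, and the arguments of the next section need these kernels to be invisible to $\nu$. For a subspace $E\subset V_{j,f}$, always understood to carry its indices, put $X_E=\{x\in X_f:x_j\in\mathbb P(E)\}$. Note that $A_a^{-1}X_E=X_{A_a^{-1}E}$.

\begin{proposition}\label{prop:proper}
$\nu(X_E)=0$ for every $j,f$ and every proper subspace $E\subsetneq V_{j,f}$.
\end{proposition}

Suppose this fails for some $j$, which we fix. Let $d\in[1,d_j)$ be the minimal dimension of a subspace $E$ of some $V_{j,f}$ with $\pi(X_E)>0$, and let $\mathcal E$ be the set of all such $E$ of dimension $d$. For distinct $E,E_1\in\mathcal E$ the set $X_E\cap X_{E_1}$ is empty or equals $X_{E\cap E_1}$, which is null by minimality. So $\sum_{E\in\mathcal E}\pi(X_E)\le1$ and $\mathcal E$ is countable. Our goal is a finite invariant family, which (a) forbids.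

\begin{lemma}\label{lem:nofinite}
There is no finite nonempty set $\mathcal S$ of proper nonzero subspaces of the spaces $V_{j,f}$, $f\in F$, with $A_a^{-1}\mathcal S\subset\mathcal S$ for all $a$.
\end{lemma}

\begin{proof}
The injection $A_a^{-1}$ of the finite set $\mathcal S$ is a bijection, so $A_u\mathcal S=\mathcal S$ for all words. Take $E\in\mathcal S$, $E\subset V_{j,f}$, a vector $0\ne y\in E$, and for each $E_1\in\mathcal S$ lying in $V_{j,f}$ a functional $\ell_{E_1}\ne0$ vanishing on $E_1$. By (a) there is $u$ with $\tau_uf=f$ and $A_uy\notin E_1$ for all such $E_1$. But $E_1=A_uE$ is one of them.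
\end{proof}

The idea is visible when $t=0$ and $F$ is a point. Then $h$ is constant, the $q_a$ are constants, and stationarity gives $\pi(X_E)=\sum_aq_a\,\pi(X_{A_a^{-1}E})$, a convex combination with positive coefficients. The finitely many $E\in\mathcal E$ of maximal mass thus form a set that $A_a^{-1}$ maps into itself, contradicting Lemma~\ref{lem:nofinite}. In general stationarity gives $\pi(X_E)=\sum_a\int_{X_{A_a^{-1}E}}q_a\,d\pi$, where the effective coefficients depend on $E$ and need not add up to one. The remedy is to condition on the sequence $\omega$ of future letters. Given the future, the probability that the previous letter was $a$ is a number $\rho_a(\omega)$ that does not depend on $E$, and the convex combination is restored. The price is that the set of maximizers depends on $\omega$, and the upper bound in Lemma~\ref{lem:gibbs}(iii) is needed to show that it takes finitely many values.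

\begin{proof}[Proof of Proposition~\ref{prop:proper}]
\emph{Step 1: conditional masses.} For $d$-dimensional $E$ let $\vartheta_E(B)=\mathbb P(X_E\times B)$. Since $\vartheta_E\le m$, it has a density $\psi_E$ with respect to $m$, with $\int\psi_E\,dm=\pi(X_E)$; we take $\psi_E\equiv0$ for $E\notin\mathcal E$. The sets $X_E$, $E\in\mathcal E$, overlap in null sets, so $\sum_{\mathcal E}\vartheta_E\le m$ and $\sum_{\mathcal E}\psi_E\le1$ almost everywhere. Let $\rho_a=dm_a/dm$. Then $\rho_a\ge c>0$ by Lemma~\ref{lem:gibbs}(iii), and $\sum_a\rho_a=1$ because $\sum_am_a=m\circ\sigma^{-1}=m$. As $m_a$ and $m$ are equivalent, a property holds for almost every point of $[a]$ if and only if it holds at $a\omega$ for almost every $\omega$. By $T$-invariance of $\mathbb P$,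
\[
\vartheta_E(B)=\sum_a\vartheta_{A_a^{-1}E}([a]\cap\sigma^{-1}B)=\sum_a\int_B\psi_{A_a^{-1}E}(a\omega)\,dm_a(\omega).
\]
So for almost every $\omega$ and all $E\in\mathcal E$,
\begin{equation}\label{eq:dens}
\psi_E(\omega)=\sum_a\rho_a(\omega)\,\psi_{A_a^{-1}E}(a\omega).
\end{equation}

\emph{Step 2: the maximizers are equivariant.} Let $M=\sup_{\mathcal E}\psi_E\le1$ and $\mathcal L\psi(\omega)=\sum_a\rho_a(\omega)\psi(a\omega)$. For bounded $\psi$, $\int\mathcal L\psi\,dm=\sum_a\int_{[a]}\psi\,dm=\int\psi\,dm$. By \eqref{eq:dens}, $M\le\mathcal LM$, and the integrals agree, so $M=\mathcal LM$ almost everywhere. By Jensen's inequality $M^2=(\mathcal LM)^2\le\mathcal L(M^2)$, again with equal integrals. Equality in Jensen's inequality with positive weights means that $M(a\omega)$ does not depend on $a$; it then equals $\mathcal LM(\omega)=M(\omega)$. So $M\circ\sigma=M$ almost everywhere. The set $\Omega_+=\{M>0\}$ is $\sigma$-invariant up to null sets, $m(\Omega_+)>0$ because $\mathcal E\ne\emptyset$, and $m|_{\Omega_+}$ is $\sigma$-invariant.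

On $\Omega_+$ let $\mathcal M(\omega)=\{E\in\mathcal E:\psi_E(\omega)=M(\omega)\}$, which is finite and nonempty because $\sum\psi_E\le1$. If $E\in\mathcal M(\omega)$, then \eqref{eq:dens} gives $M(\omega)=\sum_a\rho_a\psi_{A_a^{-1}E}(a\omega)\le\sum_a\rho_aM(a\omega)=M(\omega)$, so $\psi_{A_a^{-1}E}(a\omega)=M(a\omega)>0$ for all $a$. Thus $A_a^{-1}\mathcal M(\omega)\subset\mathcal M(a\omega)$, and $\#\mathcal M\circ\sigma\le\#\mathcal M$ almost everywhere on $\Omega_+$. The bounded functions $\arctan(\#\mathcal M\circ\sigma)\le\arctan\#\mathcal M$ have the same integral over $\Omega_+$, so they are equal and the inclusion is an equality. Iterating, for every word $u$,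
\begin{equation}\label{eq:equiv}
\mathcal M(u\omega)=A_{u_1}^{-1}\cdots A_{u_k}^{-1}\mathcal M(\omega)=g_u^{-1}\mathcal M(\omega)\qquad\text{for almost every }\omega\in\Omega_+.
\end{equation}

\emph{Step 3: finitely many values.} For a finite set $\mathcal C$ of $d$-dimensional subspaces let $\Omega_{\mathcal C}=\{\omega\in\Omega_+:\mathcal M(\omega)=\mathcal C\}$ and $\chi(\mathcal C)=m(\Omega_{\mathcal C})$. Only countably many $\Omega_{\mathcal C}$ are nonempty, and they partition $\Omega_+$. By \eqref{eq:equiv}, $m([u]\cap\Omega_{\mathcal C})=m_u(\Omega_{g_u\mathcal C})$, so Lemma~\ref{lem:gibbs}(iii) gives a constant $C_0$ with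
\begin{equation}\label{eq:chi}
c(u)\,\chi(g_u\mathcal C)\le m([u]\cap\Omega_{\mathcal C})\le C_0\,m[u]\,\chi(g_u\mathcal C).
\end{equation}
By L\'evy's theorem, the martingale convergence theorem for conditional probabilities, $m([\omega|k]\cap\Omega_{\mathcal C})/m[\omega|k]\to1$ for almost every $\omega\in\Omega_{\mathcal C}$. For such $\omega$ the upper bound in \eqref{eq:chi} gives $\chi(g_k(\omega)\mathcal C)\ge1/(2C_0)$ for large $k$, and $g_k(\omega)\mathcal C=\mathcal M(\sigma^k\omega)$ by \eqref{eq:equiv}. Let $B=\{\omega\in\Omega_+:\chi(\mathcal M(\omega))<1/(2C_0)\}$. Almost every $\omega\in\Omega_+$ has $\sigma^k\omega\notin B$ for all large $k$, so $m(B)=m(\Omega_+\cap\sigma^{-k}B)\to0$ and $m(B)=0$. Hence $\chi(\mathcal C)>0$ implies $\chi(\mathcal C)\ge1/(2C_0)$, and the family $\mathfrak C=\{\mathcal C:\chi(\mathcal C)>0\}$ is finite and nonempty.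

\emph{Step 4: contradiction.} The lower bound in \eqref{eq:chi}, with $u=a$ and $A_a^{-1}\mathcal C$ in place of $\mathcal C$, gives $\chi(A_a^{-1}\mathcal C)\ge c(a)\chi(\mathcal C)$. So $A_a^{-1}\mathfrak C\subset\mathfrak C$, and the union $\mathcal S$ of all $\mathcal C\in\mathfrak C$ contradicts Lemma~\ref{lem:nofinite}.
\end{proof}

\section{Contraction of directions}\label{sec:contraction}

On each projective space let $d(y,y')=|y\wedge y'|$ for unit representatives, the sine of the angle. It equals the operator norm of the difference of the orthogonal projections onto the two lines, so it is a metric, and $d\le1$. For an isomorphism $g$,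
\begin{equation}\label{eq:sine}
d(gy,gy')=\frac{|\wedge^2g\,(y\wedge y')|}{|gy|\,|gy'|}.
\end{equation}
We want to show that $g_k(\omega)$ contracts $d$ along typical trajectories of the chain. In $g_k=A_{\omega_k}\cdots A_{\omega_1}$ each new letter acts last and moves the image, so the image does not settle. For the products $S_k(\omega)=A_{\omega_1}\cdots A_{\omega_k}$ in the opposite order a martingale converges. We treat $S_k$ first; in the dual system it is the adjoint of $g_k$.

\subsection{Rank one limits}

Fix $e\in F$. For a word $u$ let $\nu_u$ be the restriction to $X_e$ of $\lambda^{-|u|}(A_u)_*(W_u\nu)$. For $\varphi\in C(X)$ vanishing off $X_e$,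
\[
\sum_a\nu_{ua}(\varphi)=\lambda^{-|u|-1}\,\nu\big(L(W_u\cdot\varphi\circ A_u)\big)=\nu_u(\varphi),
\]
and the empty word gives $\nu|_{X_e}$. So $\mathfrak m_e[u]=\nu_u(X_e)$ defines a measure $\mathfrak m_e$ on $\Omega$ of mass $\nu(X_e)>0$, and by \eqref{eq:WN}
\begin{equation}\label{eq:me}
\mathfrak m_e[u]=\lambda^{-|u|}\int_{X_f}W_u\,d\nu\asymp\lambda^{-|u|}N_f(u),\qquad f=\tau_u^{-1}e.
\end{equation}
Put $f_k(\omega)=\tau_{\omega|k}^{-1}e$, so that $S_k(\omega):V_{j,f_k}\to V_{j,e}$. A \emph{limit point} of the normalized products in coordinate $j$ is a limit of $S_k/\|S_k\|_{j,f}$ along a subsequence on which $f_k=f$ is constant.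

\begin{proposition}\label{prop:rankone}
For $\mathfrak m_e$-almost every $\omega$ and every $j$ there is a line $\xi_j(\omega)\in\mathbb P(V_{j,e})$ such that every limit point in coordinate $j$ has rank one and image $\xi_j(\omega)$. For every proper subspace $E\subsetneq V_{j,e}$, $\mathfrak m_e\{\omega:\xi_j(\omega)\in\mathbb P(E)\}=0$.
\end{proposition}

\begin{proof}
Let $\bar\nu_u=\nu_u/\mathfrak m_e[u]$, a probability measure on $X_e$. The plan is to show that $\bar\nu_{(\omega|k)u}$ has a limit $\nu_\omega$ that does not depend on the appended word $u$, and then to append the contracting words of (b). This is the only place where (b) is used.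

\emph{Step 1: a limit insensitive to appended words.} Let $\mathbb E$ be the expectation for the normalization of $\mathfrak m_e$, and let $\varphi\in C(X_e)$ be real. Since $\sum_a\nu_{ua}=\nu_u$, the sequence $\Phi_k(\omega)=\bar\nu_{\omega|k}(\varphi)$ is a bounded martingale, so it converges almost surely. For martingales $\mathbb E|\Phi_{k+l}-\Phi_k|^2=\mathbb E\Phi_{k+l}^2-\mathbb E\Phi_k^2$, and the sum over $k$ telescopes to at most $l\|\varphi\|_\infty^2$. Let $|u|=l$ and let $v$ be any word, $f=\tau_v^{-1}e$, $f'=\tau_u^{-1}f$. By \eqref{eq:me} and \eqref{eq:Nmult}, $\mathfrak m_e[vu]/\mathfrak m_e[v]\ge c\lambda^{-l}N_{f'}(vu)/N_f(v)\ge c(u)$. Conditioning on $\omega|k$ and keeping only the continuation $u$,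
\[
c(u)\sum_k\mathbb E\,\big|\bar\nu_{(\omega|k)u}(\varphi)-\bar\nu_{\omega|k}(\varphi)\big|^2\le\sum_k\mathbb E|\Phi_{k+l}-\Phi_k|^2<\infty.
\]
So $\bar\nu_{(\omega|k)u}(\varphi)-\bar\nu_{\omega|k}(\varphi)\to0$ almost surely. Let $\varphi$ run through a countable dense set and $u$ through all words: for almost every $\omega$ there is a probability measure $\nu_\omega$ on $X_e$ with $\bar\nu_{(\omega|k)u}\to\nu_\omega$ weak-$*$ for all words $u$, including the empty one.

\emph{Step 2: $\nu_\omega$ in terms of limit points.} Fix such an $\omega$, an index $j$ and a limit point $H_j$. Passing to a further subsequence, $f_k=f$ and $S_k/\|S_k\|_{l,f}\to H_l:V_{l,f}\to V_{l,e}$ with $\|H_l\|=1$ for all $l$. Let $u$ be a word, $f'=\tau_u^{-1}f$, and $\mu_u=(A_u)_*(W_u\nu|_{X_{f'}})$, a nonzero measure on $X_f$. By multiplicativity of the weights, $\bar\nu_{(\omega|k)u}$ is the normalization of $(S_k)_*(W_{\omega|k}\,\mu_u)$. The functions $W_{\omega|k}(x)/N_f(\omega|k)=\prod_l(|S_kx_l|/\|S_k\|_{l,f})^{t_l}$ converge uniformly on $X_f$ to $b(x)=\prod_l|H_lx_l|^{t_l}$. By Proposition~\ref{prop:proper}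 applied to the proper subspaces $A_u^{-1}\ker H_l$, for $\mu_u$-almost every $x$ we have $H_lx_l\ne0$ for all $l$, so $b(x)>0$ and $S_kx\to Hx:=(H_lx_l)_l$. By dominated convergence,
\begin{equation}\label{eq:nuomega}
\nu_\omega\ \text{ is the normalization of }\ H_*(b\,\mu_u),\quad\text{for every word }u.
\end{equation}

\emph{Step 3: the $j$-th marginal is a point mass.} By (b) there are words $u^{(i)}$ fixing $f$ such that, along a subsequence, $A_{u^{(i)}}/\|A_{u^{(i)}}\|_{l,f}\to R_l\ne0$ for all $l$, with $R_j$ of rank one. The image of $R_l$ might lie in $\ker H_l$; we move it out. Choose $0\ne y_l\in\operatorname{Im}R_l$ and $\ell_l$ with $\ell_lH_l\ne0$. By (a) for the pairs $(y_l,\ell_lH_l)$ there is $v$ with $\tau_vf=f$ and $H_lA_vR_l\ne0$ for all $l$. Apply \eqref{eq:nuomega} with $u=vu^{(i)}$ and note that $b(A_ux)W_u(x)=e^{\theta(u)}\prod_l|H_lA_ux_l|^{t_l}$. For continuous $\varphi$ on $\mathbb P(V_{j,e})$, the integral of $\varphi$ against the $j$-th marginal of $\nu_\omega$ equals $I_i(\varphi)/I_i(1)$, where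
\[
I_i(\varphi)=\int_{X_f}\varphi\big(H_jA_vA_{u^{(i)}}x_j\big)\prod_l\Big|H_lA_v\frac{A_{u^{(i)}}}{\|A_{u^{(i)}}\|_{l,f}}x_l\Big|^{t_l}d\nu(x).
\]
As $i\to\infty$ the product converges uniformly to $b_\infty(x)=\prod_l|H_lA_vR_lx_l|^{t_l}$. By Proposition~\ref{prop:proper}, $H_lA_vR_lx_l\ne0$ for all $l$ and $\nu$-almost every $x\in X_f$. For such $x$ we have $b_\infty(x)>0$, and the argument of $\varphi$ converges to the line $\xi=H_jA_v\operatorname{Im}R_j$, which does not depend on $x$. So $I_i(\varphi)\to\varphi(\xi)\int_{X_f}b_\infty\,d\nu$ with a positive integral, and the $j$-th marginal of $\nu_\omega$ is $\delta_\xi$. In particular $\xi=\xi_j(\omega)$ depends only on $\omega$ and $j$.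

\emph{Step 4: conclusion.} Take $u$ empty in \eqref{eq:nuomega}. Since $b>0$ almost everywhere, $H_jx_j\in\xi$ for $\nu$-almost every $x\in X_f$. As $\nu(X_f)>0$, the subspace $H_j^{-1}(\xi)$ is not proper by Proposition~\ref{prop:proper}, so $\operatorname{Im}H_j=\xi$. Finally $\nu|_{X_e}=\sum_{|u|=k}\nu_u=\int\bar\nu_{\omega|k}\,d\mathfrak m_e(\omega)$ for all $k$, so $\nu|_{X_e}=\int\nu_\omega\,d\mathfrak m_e(\omega)$. The image of $\mathfrak m_e$ under $\xi_j$ is thus the $j$-th marginal of $\nu|_{X_e}$, which gives $\mathbb P(E)$ the mass $\nu(X_E)=0$.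
\end{proof}

\subsection{Almost sure contraction from every starting point}

Let $\mathfrak m'_e$ be the measure of the previous subsection for the dual system, and let $\|\wedge^2g_k\|_{j,e}$ be the norm of $\wedge^2g_k$ on $\wedge^2V_{j,e}$, which is $0$ if $d_j=1$.

\begin{lemma}\label{lem:forward}
For every $e\in F$ and all $x,x'\in X_e$ we have $\mathbb Q_x\le C\mathfrak m'_e$, and for $\mathfrak m'_e$-almost every $\omega$ and all $j$,
\begin{equation}\label{eq:contr}
\frac{\|\wedge^2g_k\|_{j,e}}{|g_kx_j|^2}\to0,\qquad d(g_kx_j,g_kx'_j)\to0.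
\end{equation}
\end{lemma}

\begin{proof}
In the dual system $S'_k(\omega)=A_{\omega_1}^*\cdots A_{\omega_k}^*$, and with target $V_{j,e}$ this is the adjoint of $g_k(\omega)$ on $V_{j,e}$. Adjoints have equal norms, so \eqref{eq:me} for the dual system, which has the same $\lambda$, reads $\mathfrak m'_e[u]\asymp\lambda^{-|u|}N_e(\bar u)$. Lemma~\ref{lem:gibbs}(i) gives $\mathbb Q_x\le C\mathfrak m'_e$.

Let $\xi_j(\omega)$ be a unit vector on the line given by Proposition~\ref{prop:rankone} for the dual system. Every subsequence has a further subsequence along which the target space of $g_k$ is constant and $g_k/\|g_k\|_{j,e}\to H$, where $H^*$ has norm one, rank one and image $\mathbb R\xi_j$. Then $Hy=\langle y,\xi_j\rangle\eta$ for a unit vector $\eta$, so $\|\wedge^2g_k\|_{j,e}/\|g_k\|_{j,e}^2\to\|\wedge^2H\|=0$ and $|g_ky|/\|g_k\|_{j,e}\to|\langle y,\xi_j\rangle|$. The limits do not depend on the subsequence, so they hold along the whole sequence. By the last assertion of Proposition~\ref{prop:rankone} with $E=x_j^\perp$ and $E=x_j'^\perp$, the numbers $\langle x_j,\xi_j\rangle$ and $\langle x'_j,\xi_j\rangle$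 are nonzero for almost every $\omega$. This gives the first limit in \eqref{eq:contr}, and the second follows from \eqref{eq:sine}.
\end{proof}

\subsection{Contraction in mean}

Lemma~\ref{lem:forward} has no rate and no uniformity in $x$; a spectral gap needs both. A Kesten-type lemma converts divergence of Birkhoff sums into a negative mean for every invariant measure, and compactness then gives uniformity. It is for this step that \eqref{eq:contr} must hold for every $x$: the invariant measure produced by compactness is not known to be related to $\pi$.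

\begin{lemma}\label{lem:kesten}
Let $\hat T$ preserve a probability measure $\mu$, let $\Psi$ be bounded and measurable, and suppose that $\Sigma_k=\sum_{l<k}\Psi\circ\hat T^l\to-\infty$ almost surely. Then $\int\Psi\,d\mu<0$.
\end{lemma}

\begin{proof}
The function $M=\sup_{k\ge0}\Sigma_k$ (with $\Sigma_0=0$) is almost surely finite and nonnegative, and $M=\max(0,\Psi+M\circ\hat T)$. So $\Delta=M-M\circ\hat T-\Psi\ge0$. Let $M_i=\min(M,i)$. From $M\ge M\circ\hat T-|\Psi|$ we get $M_i\ge\min(M\circ\hat T-|\Psi|,i)\ge M_i\circ\hat T-|\Psi|$. The functions $M_i-M_i\circ\hat T$ are thus bounded below by $-|\Psi|$, have integral $0$, and converge to $M-M\circ\hat T$. Fatou's lemma gives $\int(M-M\circ\hat T)\,d\mu\le0$, whence $0\le\int\Delta\,d\mu\le-\int\Psi\,d\mu$. If $\int\Psi\,d\mu=0$, then $\Delta=0$ almost surely, so $\Sigma_k=M-M\circ\hat T^k\ge-M\circ\hat T^k$. Choose $R$ with $\mu(M\le R)>0$. Then $\mu(\Sigma_k\ge-R)\ge\mu(M\le R)$ for all $k$, while $\mu(\Sigma_k\ge-R)\to0$.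
\end{proof}

For $d_j\ge2$, $x\in X_e$ and a unit vector $b\in\wedge^2V_{j,e}$ let
\[
\Sigma_k^j(x,b,\omega)=\log|\wedge^2g_k(\omega)b|-2\log|g_k(\omega)x_j|.
\]
By \eqref{eq:sine} this is the logarithm of the factor by which $g_k$ changes small distances near $x_j$. We write $\mathbb E_x$ for the expectation under $\mathbb Q_x$.

\begin{lemma}\label{lem:mean}
Let $d_j\ge2$. For all large $k$, $\sup_{x,b}\mathbb E_x[\Sigma_k^j(x,b,\cdot)]<0$.
\end{lemma}

\begin{proof}
Let $\hat X=\bigsqcup_eX_e\times\mathbb P(\wedge^2V_{j,e})$, a compact space, and $\hat T(x,b,\omega)=(A_{\omega_1}x,\wedge^2A_{\omega_1}b,\sigma\omega)$. The function $\Psi=\Sigma_1^j$ is bounded, and its Birkhoff sums under $\hat T$ telescope to $\Sigma^j_k$. The operator $\hat Q\varphi(x,b)=\sum_aq_a(x)\varphi(A_ax,\wedge^2A_ab)$ preserves $C(\hat X)$, and $\bar\Psi(x,b)=\mathbb E_x[\Psi(x,b,\cdot)]$ is continuous. By the Markov property and induction on $l$, $\mathbb E_x[\Psi\circ\hat T^l(x,b,\cdot)]=\hat Q^l\bar\Psi(x,b)$. So $\mathbb E_x[\Sigma^j_k]=\sum_{l<k}\hat Q^l\bar\Psi(x,b)$ is continuous and attains its supremum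 at some point $z_k\in\hat X$.

Suppose the supremum is nonnegative for infinitely many $k$. The probability measures $\mu_k=\frac1k\sum_{l<k}(\hat Q^*)^l\delta_{z_k}$ satisfy $\mu_k(\bar\Psi)\ge0$ for these $k$ and $\|\hat Q^*\mu_k-\mu_k\|\le2/k$. A weak-$*$ limit point $\hat\pi$ along these $k$ is $\hat Q$-stationary with $\hat\pi(\bar\Psi)\ge0$. The computation in the proof of Lemma~\ref{lem:gibbs}(ii), with $\hat Q,\hat\pi$ in place of $Q,\pi$, shows that $\mu=\hat\pi(dx,db)\mathbb Q_x(d\omega)$ is $\hat T$-invariant. For every $(x,b)$ with $x\in X_e$, Lemma~\ref{lem:forward} gives $\Sigma_k^j\le\log(\|\wedge^2g_k\|_{j,e}/|g_kx_j|^2)\to-\infty$ for $\mathbb Q_x$-almost every $\omega$. Lemma~\ref{lem:kesten} yields $\hat\pi(\bar\Psi)=\int\Psi\,d\mu<0$, a contradiction.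
\end{proof}

\section{Spectral gap and perturbation}\label{sec:gap}

\subsection{H\"older spaces}

For $0<\beta\le1$ and $x,x'$ in the same $X_f$ let $D_\beta(x,x')=\sum_jd(x_j,x'_j)^\beta$. Let $[\varphi]_\beta$ be the supremum of $|\varphi(x)-\varphi(x')|/D_\beta(x,x')$ over $x\ne x'$ in the same $X_f$, or $0$ if there are no such pairs. The space $\mathcal B_\beta$ of functions $\varphi:X\to\mathbb C$ with $\|\varphi\|=\|\varphi\|_\infty+[\varphi]_\beta<\infty$ is a Banach algebra, since $[\varphi\psi]_\beta\le\|\varphi\|_\infty[\psi]_\beta+\|\psi\|_\infty[\varphi]_\beta$. By the Arzel\`a--Ascoli theorem its bounded sets are relatively compact in $C(X)$.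

\begin{lemma}\label{lem:holder}
For every $\beta\in(0,1]$ the functions $\log|A_ux_j|$ and $W_u$ lie in $\mathcal B_\beta$, and $\varphi\mapsto\varphi\circ A_u$ is bounded on $\mathcal B_\beta$. If $\beta\le\beta_0:=\min(\{1\}\cup\{t_j:t_j>0\})$, then $h$, $1/h$ and $q_u$ lie in $\mathcal B_\beta$.
\end{lemma}

\begin{proof}
Two lines have unit representatives at an angle $\alpha\le\pi/2$, and then $|y-y'|=2\sin(\alpha/2)=\sin\alpha/\cos(\alpha/2)\le\sqrt2\,d(y,y')$. So $x_j\mapsto|A_ux_j|$ is Lipschitz for $d$. It is bounded above and below, so its logarithm and its powers are Lipschitz, and Lipschitz functions lie in $\mathcal B_\beta$ because $d\le d^\beta$. By \eqref{eq:sine}, $d(A_uy,A_uy')\le C(u)\,d(y,y')$, so $D_\beta(A_ux,A_ux')\le C(u)D_\beta(x,x')$ with $C(u)\ge1$. The function $x_j\mapsto|\langle x_j,y_j\rangle|$ is $\sqrt2$-Lipschitz with values in $[0,1]$. On $[0,1]$, $|z^{t_j}-z'^{t_j}|\le|z-z'|^{t_j}\le|z-z'|^\beta$ if $\beta\le t_j\le1$, the function $z^{t_j}$ is Lipschitz if $t_j>1$, and it is constant if $t_j=0$. So $\|\kappa(\cdot,y)\|$ is bounded uniformly in $y$, and $h\in\mathcal B_\beta$.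 Since $h\ge c$, also $1/h\in\mathcal B_\beta$, and $q_u$ is a product of elements of $\mathcal B_\beta$.
\end{proof}

A negative mean of a bounded random variable gives an exponential moment less than one for a small exponent. That exponent is the H\"older exponent of the space on which $Q$ has a gap.

\begin{lemma}\label{lem:LY}
There are $\beta\in(0,\beta_0]$, $k\ge1$ and $\rho<1$ such that $\|Q^{ki}\varphi\|\le\rho^i\|\varphi\|+C\|\varphi\|_\infty$ for all $i\ge0$ and $\varphi\in\mathcal B_\beta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mean} there are $k$ and $\eta>0$ with $\mathbb E_x[\Sigma^j_k]\le-\eta$ for all $x,b$ and all $j$ with $d_j\ge2$; indices with $d_j=1$ contribute nothing to $D_\beta$. For this fixed $k$, $|\Sigma_k^j|\le C_1$. The inequality $e^z\le1+z+z^2e^{|z|}$ gives $\mathbb E_x[e^{\beta\Sigma_k^j}]\le1-\beta\eta+\beta^2C_1^2e^{C_1}\le1-\beta\eta/2$ for $\beta\le\beta_0$ small enough, which we fix. Let $x,x'\in X_f$, $x_j\ne x'_j$ and $b=x_j\wedge x'_j/|x_j\wedge x'_j|$. By \eqref{eq:sine},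
\[
\sum_{|u|=k}q_u(x)\,d(A_ux_j,A_ux'_j)^\beta=d(x_j,x'_j)^\beta\ \mathbb E_x\Big[e^{\beta\Sigma_k^j(x,b,\cdot)}\Big(\frac{|g_kx_j|}{|g_kx'_j|}\Big)^\beta\Big].
\]
There are finitely many words of length $k$, so the ratios $|g_kx_j|/|g_kx'_j|$ tend to $1$ uniformly as $d(x_j,x'_j)\to0$. Hence there are $\delta>0$ and $\rho<1$ with $\sum_{|u|=k}q_u(x)D_\beta(A_ux,A_ux')\le\rho D_\beta(x,x')$ whenever $\max_jd(x_j,x'_j)<\delta$. For such pairs,
\begin{align*}
|Q^k\varphi(x)-Q^k\varphi(x')|&\le\sum_{|u|=k}q_u(x)\,|\varphi(A_ux)-\varphi(A_ux')|+\sum_{|u|=k}|q_u(x)-q_u(x')|\,\|\varphi\|_\infty\\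
&\le\big(\rho[\varphi]_\beta+C\|\varphi\|_\infty\big)D_\beta(x,x').
\end{align*}
For the other pairs $D_\beta(x,x')\ge\delta^\beta$, and the left side is at most $2\|\varphi\|_\infty\le2\delta^{-\beta}\|\varphi\|_\infty D_\beta(x,x')$. So $[Q^k\varphi]_\beta\le\rho[\varphi]_\beta+C\|\varphi\|_\infty$. Since $\|Q\varphi\|_\infty\le\|\varphi\|_\infty$, iteration gives $[Q^{ki}\varphi]_\beta\le\rho^i[\varphi]_\beta+C(1-\rho)^{-1}\|\varphi\|_\infty$.
\end{proof}

\subsection{The leading eigenvalue is isolated and simple}

For a bounded operator $R$ on a complex Banach space and a circle $\gamma$ in its resolvent set, the \emph{Riesz projection} $\mathcal P=\frac1{2\pi i}\oint_\gamma(z-R)^{-1}dz$ commutes with $R$, and the spectra of $R$ on $\operatorname{Im}\mathcal P$ and on $\ker\mathcal P$ are the parts of the spectrum inside and outside $\gamma$. The \emph{essential spectral radius} $r_{\mathrm{ess}}(R)$ is the least $r\ge0$ such that every point of the spectrum of modulus greater than $r$ is isolated and has a Riesz projection of finite rank; such a point is an eigenvalue, and the range of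 the projection is its generalized eigenspace. Nussbaum's formula states that $r_{\mathrm{ess}}(R)=\lim_i\chi(R^i)^{1/i}$, where $\chi(R)$ is the infimum of the radii $r$ such that the image of the unit ball is covered by finitely many balls of radius $r$. In particular $r_{\mathrm{ess}}(R^k)=r_{\mathrm{ess}}(R)^k$.

We use Hennion's theorem \cite{Hennion}: \emph{if every $\|\cdot\|$-bounded sequence has a $|\cdot|$-Cauchy subsequence for a weaker norm $|\cdot|$, and $\|R^i\varphi\|\le r_i\|\varphi\|+C_i|\varphi|$ for all $i$, then $r_{\mathrm{ess}}(R)\le\liminf r_i^{1/i}$.} Indeed, the unit ball is covered by finitely many sets of $|\cdot|$-diameter at most $\varepsilon/C_i$, and $R^i$ maps each of them into a ball of radius $2r_i+\varepsilon$, so $\chi(R^i)\le2r_i$.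

\begin{proposition}\label{prop:gap}
Let $\beta$ be as in Lemma~\ref{lem:LY}. On $\mathcal B_\beta$ the spectrum of $L$ lies in $\{|z|\le\lambda\}$, and $\lambda$ is an isolated point of the spectrum with the rank one Riesz projection $\varphi\mapsto\frac{\nu(\varphi)}{\nu(h)}h$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:holder}, $Q$ is bounded on $\mathcal B_\beta$, multiplication by $h$ is an isomorphism of $\mathcal B_\beta$, and $L=\lambda hQh^{-1}$. It suffices to show that $Q$ has spectral radius $1$ and that $1$ is isolated with projection $\varphi\mapsto\pi(\varphi)1$, since $h\,\pi(\varphi/h)=h\,\nu(\varphi)/\nu(h)$.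

By Lemma~\ref{lem:LY} the powers of $Q$ are uniformly bounded, and $Q1=1$, so the spectral radius is $1$. Hennion's theorem with $R=Q^k$ and $|\cdot|=\|\cdot\|_\infty$ gives $r_{\mathrm{ess}}(Q)\le\rho^{1/k}<1$. So $1$ is isolated, and the range of its projection $\mathcal P$ is the generalized eigenspace.

Let $Q\varphi=\varphi$. Since $Q$ preserves real functions, we may take $\varphi$ real. As $\varphi(x)=\sum_aq_a(x)\varphi(A_ax)$ is an average with positive weights, the sets where $\varphi$ attains its maximum and its minimum are mapped into themselves by all $A_a$. By (a) each of them meets every $X_e$. Take $x$ in the first and $x'$ in the second, in the same $X_e$. By Lemma~\ref{lem:forward} there is $\omega$ with $D_\beta(g_ix,g_ix')\to0$, so $\max\varphi-\min\varphi=\varphi(g_ix)-\varphi(g_ix')\to0$ and $\varphi$ is constant. If $(Q-1)^2\varphi=0$, then $(Q-1)\varphi=c_0$ is constant and $Q^i\varphi=\varphi+ic_0$ is bounded, so $c_0=0$. Hence $\operatorname{Im}\mathcal P$ consists of the constants. On $\ker\mathcal P$ the operator $Q-1$ is invertible, and $\pi\circ(Q-1)=0$, so $\pi$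 vanishes on $\ker\mathcal P$. With $\pi(1)=1$ this gives $\mathcal P\varphi=\pi(\varphi)1$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

Fix $(t^0,\theta^0)$, let $\beta$ be as in Lemma~\ref{lem:LY} for this parameter, and let $\lambda_0,\nu,h$ be its eigendata. Write $\lambda(t,\theta)$ for the eigenvalue of Lemma~\ref{lem:eigen} at a real parameter with $t\ge0$. For $(t,\theta)\in\mathbb C^J\times\mathbb C^{\mathcal I}$ let
\[
L_{t,\theta}\varphi(x)=\sum_ae^{\theta_a}\exp\Big(\sum_jt_j\log|A_ax_j|\Big)\varphi(A_ax).
\]
By Lemma~\ref{lem:holder} the functions $\log|A_ax_j|$ lie in the Banach algebra $\mathcal B_\beta$, so the exponential series converges in norm, and $L_{t,\theta}$ is an entire family of bounded operators on $\mathcal B_\beta$. No sign condition on $t$ is needed here, because $|A_ax_j|$ is bounded below.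

Two points need care. First, $L_{t^0,\theta^0}$ may have other eigenvalues of modulus $\lambda_0$, as at the end of Example~\ref{ex:swap}; adding the identity removes them. Second, if $t^0_j=0$, then nearby parameters have small positive $t_j$, for which Lemma~\ref{lem:holder} does not place the eigenfunction in $\mathcal B_\beta$. We therefore identify the perturbed eigenvalue through the growth of the iterates of the function $1$, which lies in $\mathcal B_\beta$.

Let $\mathcal T_{t,\theta}=\mathrm{Id}+L_{t,\theta}$ and $\mathcal T_0=\mathcal T_{t^0,\theta^0}$. By Proposition~\ref{prop:gap} the spectrum of $\mathcal T_0$ lies in the disk $\{|z-1|\le\lambda_0\}$, whose only point of modulus $1+\lambda_0$ is $1+\lambda_0$, and this point is isolated in the spectrum. The rest of the spectrum is compact, so it lies in $\{|z|<r'\}$ for some $r'<1+\lambda_0$. We recall the argument of analytic perturbation theory in the sense of Kato. Let $\gamma$ be a circle centered at $1+\lambda_0$ of radius less than $\min(\lambda_0,1+\lambda_0-r')$, and let $\Sigma$ be the compact set of $z$ with $r'\le|z|\le\|\mathcal T_0\|+1$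 that are not strictly inside $\gamma$. The resolvent of $\mathcal T_0$ is bounded on $\Sigma$, so by the Neumann series $z-\mathcal T_{t,\theta}$ is invertible for all $z\in\Sigma$ and all $(t,\theta)$ in a neighborhood of $(t^0,\theta^0)$, on which also $\|\mathcal T_{t,\theta}\|<\|\mathcal T_0\|+1$. The Riesz projection $\mathcal P_{t,\theta}$ along $\gamma$ is holomorphic in $(t,\theta)$. Projections at distance less than $1$ have the same rank, so on a smaller neighborhood $\mathcal P_{t,\theta}$ has rank one. Its range is spanned by an eigenvector whose eigenvalue $\Lambda(t,\theta)$ is the only point of the spectrum inside $\gamma$, and the rest of the spectrum lies in $\{|z|<r'\}$. Fix $x_0\in X$. Since $\mathcal P_{t^0,\theta^0}1=h/\nu(h)>0$, we have $(\mathcal P_{t,\theta}1)(x_0)\ne0$ on a ball $\mathcal U_{\mathbb C}$ around $(t^0,\theta^0)$. There $\Lambda=(\mathcal T\mathcal P1)(x_0)/(\mathcal P1)(x_0)$ is holomorphic, $|\Lambda|>r'$, and for each parameter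
\[
\mathcal T^i_{t,\theta}1(x_0)=\Lambda^i\,(\mathcal P_{t,\theta}1)(x_0)+O(r'^i),\qquad\text{so}\qquad|\mathcal T^i_{t,\theta}1(x_0)|^{1/i}\to|\Lambda(t,\theta)|.
\]

Let $\mathcal U$ be the set of real points of $\mathcal U_{\mathbb C}$. For $(t,\theta)\in\mathcal U$ the operator $\mathcal T_{t,\theta}$ commutes with complex conjugation, so $\bar\Lambda$ is an eigenvalue as well. It lies inside $\gamma$, so $\bar\Lambda=\Lambda$, and $\Lambda>1$ by the choice of the radius. Thus $\log(\Lambda-1)$ is real analytic on $\mathcal U$. If moreover $t\ge0$, Lemma~\ref{lem:eigen} at $(t,\theta)$ gives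
\[
\mathcal T^i_{t,\theta}1(x_0)=\sum_{l=0}^i\binom il L^l_{t,\theta}1(x_0)\asymp\sum_{l=0}^i\binom il\lambda(t,\theta)^l=(1+\lambda(t,\theta))^i.
\]
So $\Lambda=1+\lambda(t,\theta)$, and $\Pi(t,\theta)=\log\lambda(t,\theta)=\log(\Lambda(t,\theta)-1)$ by \eqref{eq:WN}. \qed

\section{Complements}\label{sec:compl}

\subsection{General singular value potentials}

\begin{corollary}\label{cor:general}
For real $s_1\ge\dots\ge s_n$ and $\theta\in\mathbb R^{\mathcal I}$, the growth rate $\lim_k\frac1k\log\sum_{|u|=k}e^{\theta(u)}\prod_i\alpha_i(A_u)^{s_i}$ is the maximum of finitely many functions of $(s,\theta)$, each real analytic on a neighborhood of the closed cone $\{s_1\ge\dots\ge s_n\}\times\mathbb R^{\mathcal I}$. Along every compact real analytic arc contained in this cone it is piecewise real analytic with finitely many pieces.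
\end{corollary}

\begin{proof}
We have $\prod_i\alpha_i(A)^{s_i}=|\det A|^{s_n}\prod_{l<n}\|\wedge^lA\|^{s_l-s_{l+1}}$, as the exponent of $\alpha_i$ on the right is $s_n+\sum_{i\le l<n}(s_l-s_{l+1})=s_i$. So the growth rate is $\mathbf P$ composed with the linear map $(s,\theta)\mapsto((s_l-s_{l+1})_l,(\theta_a+s_n\log|\det A_a|)_a)$, which sends the cone into $K$. Apply Theorem~\ref{thm:multi}. Along an arc, the competitors are analytic on an open interval containing the compact parameter interval, and the last paragraph of the proof of Theorem~\ref{thm:main} applies.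
\end{proof}

\subsection{Absence of transitions}

Corners arise only when the competitors in \eqref{eq:final} differ. Irreducibility makes them coincide, as in Example~\ref{ex:swap}.

\begin{proposition}\label{prop:none}
Let $n\ge2$. If the $A_a$ have no common proper nonzero invariant subspace, then $P|_{[0,1]}$ and $P|_{[n-1,n]}$ extend real analytically to neighborhoods of these intervals. If $G=G^\circ$ and $\wedge^m\mathbb R^n$ and $\wedge^{m+1}\mathbb R^n$ are irreducible, then $P|_{[m,m+1]}$ extends real analytically to a neighborhood of $[m,m+1]$.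
\end{proposition}

\begin{proof}
It suffices to show that all competitors in \eqref{eq:final}, evaluated at $(t(s),\theta(s))$, agree on the interval; then $P$ equals any one of them there. On $[0,1]$ only $t_1=s$ can be nonzero, $\theta=0$, and $\mathbb R^n$ has the single composition factor $U_{1,1}=\mathbb R^n$. Every competitor is the growth rate of $\sum_{|u|=k}\sum_f\|A_u|_{fY_{1,1}}\|^{s/r_{1,1}}$, because $\zeta_1=1$.

On $[n-1,n]$ only $t_{n-1}$ and $\theta$ enter. The module $\wedge^{n-1}\mathbb R^n$ is irreducible: the pairing $(b,y)\mapsto b\wedge y\in\wedge^n\mathbb R^n$ is nondegenerate and $b\wedge gy=\det g\cdot(g^{-1}b\wedge y)$, so the annihilator in $\mathbb R^n$ of a $G$-invariant subspace is $G$-invariant. Every competitor is the growth rate of $\sum_{|u|=k}e^{\theta(u)}\sum_f\|A_u|_{f\zeta_{n-1}Y_{n-1,1}}\|^{t_{n-1}/r_{n-1,1}}$, and the substitution $f\mapsto f\zeta_{n-1}^{-1}$ removes $\zeta_{n-1}$.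

If $G=G^\circ$, then $F$ is a point and there is one $\zeta$. On $[m,m+1]$ only $t_m$, $t_{m+1}$ and $\theta$ enter, and there is one choice for $c_m$ and for $c_{m+1}$.
\end{proof}

\subsection{The number of pieces is not bounded in terms of $n$}

\begin{proposition}\label{prop:many}
For every $N$ there is a finite collection of $2\times2$ diagonal matrices for which $P$ is not differentiable at $N$ or more points of $(0,1)$. The matrices can be taken distinct.
\end{proposition}

\begin{proof}
By \eqref{eq:diag} we need positive numbers $x_a,y_a$, $1\le a\le R$, such that $\Delta(s)=\sum_ax_a^s-\sum_ay_a^s$ has $N$ simple zeros in $(0,1)$: at such a zero the two sums are equal and have different derivatives, so their logarithms cross with different slopes. The constraint is that both sums have the same number of terms, that is, $\Delta(0)=0$.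

A nonzero real exponential sum with $i$ terms has at most $i-1$ real zeros counted with multiplicity: dividing by one exponential and differentiating removes one term and, by Rolle's theorem, at most one zero. Take distinct reals $\lambda_0,\dots,\lambda_{N+1}$ and points $0=z_0<z_1<\dots<z_N<1$. The $N+1$ linear equations $\Delta(z_i)=0$ for $\Delta(s)=\sum_lc_le^{\lambda_ls}$ have a nonzero solution in the $N+2$ unknowns $c_l$, and the $N+1$ zeros $z_i$ are simple by the bound. A simple zero persists under perturbations that are small in $C^1[0,1]$, since the sign change and the nonvanishing of the derivative near the zero persist. Rational vectors are dense in the hyperplane $\sum_lc_l=0$, which is the equation $\Delta(0)=0$. So we may take $c_l\in\mathbb Q$, and after scaling $c_l\in\mathbb Z$, with $\sum_lc_l=0$ and $N$ simple zeros in $(0,1)$. Let $R=\sum_{c_l>0}c_l=\sum_{c_l<0}|c_l|$. Let $x_1,\dots,x_R$ list the numbers $e^{\lambda_l}$ with $c_l>0$, and $y_1,\dots,y_R$ those with $c_l<0$, each repeated $|c_l|$ times, and put $A_a=\operatorname{diag}(x_a,y_a)$. A small perturbation of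 the $x_a,y_a$ makes the matrices distinct and preserves the simple zeros in $(0,1)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Chevalley} Chevalley, \emph{Th\'eorie des groupes de Lie III}.

\bibitem{Fraser} Jonathan M. Fraser, \emph{Remarks on the analyticity of subadditive pressure for products of triangular matrices}, arXiv:1310.8480 (2013).

\bibitem{Hennion} Hennion, Proc. AMS \textbf{118} (1993), 627--634.

\end{thebibliography}
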